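# 4-cycle systems in which few cycles never crowd onto few vertices

## 1. Two 4-cycles on five vertices

A **4-cycle system** of order $v$, written $4\mathrm{CS}(v)$, is a pair $(V,\mathcal C)$ where $V$ is the vertex set of the complete graph $K_v$ and $\mathcal C$ is a collection of edge-disjoint 4-cycles whose edges partition the edges of $K_v$. We write $(a,b,c,d)$ for the 4-cycle with edges $ab,bc,cd,da$; its *diagonals* are the pairs $\{a,c\}$ and $\{b,d\}$.

In a $4\mathrm{CS}(v)$ each vertex has even degree $v-1$, so $v$ is odd, and $4$ divides $v(v-1)/2$, so $8\mid v-1$. Thus $v\equiv 1\pmod 8$ is necessary. It is also sufficient (Lemma 1 gives all $v\ge 9$), and such $v$ are called *admissible*.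

For $v=9$, take vertex set $\mathbb Z_9$ and the nine cycles $(x,x+2,x+1,x+4)$, $x\in\mathbb Z_9$. The edges of this cycle join vertices at differences $2,1,3,4$, so as $x$ runs over $\mathbb Z_9$ every edge of $K_9$ is hit exactly once.

A **$(k,l)$-configuration** is a set of $l$ 4-cycles, no two sharing an edge, whose vertex sets have a union of exactly $k$ elements. In the system just described, $(0,2,1,4)$ and $(1,3,2,5)$ cover $\{0,1,2,3,4,5\}$, so they form a $(6,2)$-configuration.

We want systems in which small families of cycles are spread out. Two edge-disjoint 4-cycles have $8>\binom42$ edges, so they need at least five vertices. The first question is therefore whether some $4\mathrm{CS}(v)$ has no $(5,2)$-configuration, that is, whether any two of its cycles can be made to span at least six vertices. This is the easy case, and its proof introduces the construction used throughout.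

**A family of systems.** Let $v=8t+1$ with $t\ge 1$ and vertex set $\mathbb Z_v$. For $x\in\mathbb Z_v$ put
$$N_x=\{x+2,x+4,\dots,x+4t\},\qquad |N_x|=2t,\qquad x,\,x+1\notin N_x .$$
For each $x$ choose *any* perfect matching $M_x$ of the set $N_x$. Let $\mathcal C$ consist of all cycles $(x,y,x+1,z)$ with $x\in\mathbb Z_v$ and $\{y,z\}\in M_x$. We call $x$ the **centre** of this cycle.

For $v=9$ we have $N_x=\{x+2,x+4\}$, there is only one matching, and we get the example above. For $v=17$ each $N_x$ has four elements and three matchings, so there are already $3^{17}$ choices.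

**Lemma 1.** For every choice of the matchings, $(\mathbb Z_v,\mathcal C)$ is a $4\mathrm{CS}(v)$. Each cycle has a well-defined centre, and distinct families $(M_x)_x$ give distinct systems.

*Proof.* Fix $x$. The cycle $(x,y,x+1,z)$ consists of the four edges between $\{x,x+1\}$ and $\{y,z\}$. Since $M_x$ partitions $N_x$ into pairs, the cycles with centre $x$ partition the edges of the complete bipartite graph $B_x$ with parts $\{x,x+1\}$ and $N_x$. The edges of $B_x$ are $\{x,x+2i\}$ and $\{x+1,(x+1)+(2i-1)\}$ for $1\le i\le 2t$.

Every edge of $K_v$ is uniquely of the form $\{u,u+\delta\}$ with $1\le\delta\le 4t$. If $\delta=2i$ is even, the edge lies in $B_x$ exactly for $x=u$; if $\delta=2i-1$ is odd, exactly for $x=u-1$. So the graphs $B_x$ partition the edges of $K_v$, and hence so do the cycles.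

For the centre, look at the diagonals $\{x,x+1\}$ and $\{y,z\}$. We have $y-z\equiv\pm 2i$ with $1\le i\le 2t-1$. Since $2\le 2i\le 4t-2$, this is neither $1$ nor $-1\equiv 8t$ modulo $8t+1$. So exactly one diagonal has difference $\pm1$, and it determines $x$ because $2\ne0$ in $\mathbb Z_v$. The system therefore determines, for each $x$, the cycles with centre $x$, and so it determines $M_x$. $\square$

**Proposition 2.** In every system of the family, any two cycles span at least six vertices. In particular no system of the family contains a $(5,2)$-configuration.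

*Proof.* If the two cycles have the same centre $x$, they use two disjoint pairs of $M_x$, and together with $x,x+1$ this makes six vertices.

Suppose the centres $x,x'$ differ. Exactly one of $x'-x$, $x-x'$ lies in $\{1,\dots,4t\}$ modulo $v$; by symmetry let $x'=x+\delta$ with $1\le\delta\le 4t$. Translating moves us to another system of the family, and the claim is about all of them, so let $x=0$, and represent vertices by $0,1,\dots,8t$. Let $\{y,z\}\subset N_0=\{2,4,\dots,4t\}$ and $\{y',z'\}\subset N_\delta=\{\delta+2,\dots,\delta+4t\}$ be the two pairs. Since $3\le\delta+2$ and $\delta+4t\le 8t$, there is no wrap-around.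

If $\delta$ is odd, $y,z$ are even and $y',z'$ are odd, and none of the four is $0$ or $1$. So there are six vertices.

If $\delta$ is even, then $\delta,y',z'$ are three distinct even numbers, all at least $2$. The vertices $0$, $1$, $\delta+1$ are distinct from them and from each other: $1$ and $\delta+1\ge3$ are odd, and $0$ is too small. Again there are six vertices. $\square$

No cleverness in choosing the matchings was needed. The general question asks for the same thing with two cycles replaced by $j$ cycles.

## 2. Forbidding $j$ cycles on $j+3$ vertices, for all $j\le r$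

The configuration just excluded is the case $j=2$ of a $(j+3,j)$-configuration. In "Sparseness of 4-cycle systems" (arXiv:1209.4438, 2012), Yuichiro Fujiwara, Shung-Liang Wu and Hung-Lin Fu pose the following problem. Does there exist, for every integer $r\ge3$, a constant $v_0(r)$ such that for every admissible $v>v_0(r)$ some $4\mathrm{CS}(v)$ contains no $(j+3,j)$-configuration for any $2\le j\le r$? It is known that for $2\le j\le4$ such a system exists if and only if $v\equiv1\pmod 8$. We shall prove that the answer is yes.

**Definition.** A set of $j\ge2$ cycles of a $4\mathrm{CS}(v)$ is *bad* if it spans **at most** $j+3$ vertices. A system is *$r$-sparse* if it has no bad set of size $j$ for any $2\le j\le r$.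

An $r$-sparse system contains no $(j+3,j)$-configuration with $2\le j\le r$. (The converse also holds, by Lemma 7 below, but is not needed for existence.) Proposition 2 says that all systems of the family are $2$-sparse. By contrast, no $4\mathrm{CS}(9)$ is $6$-sparse: any six of its nine cycles span at most $9=6+3$ vertices.

**Theorem 3.** For every $r\ge3$ there is $v_0(r)$ such that for every $v\equiv1\pmod8$ with $v>v_0(r)$ there is an $r$-sparse $4\mathrm{CS}(v)$.

**Theorem 4.** Let $\varrho(v)$ be the largest $r$ for which there is a $4\mathrm{CS}(v)$ with no $(j+3,j)$-configuration for all $2\le j\le r$.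

* (a) For all sufficiently large $v\equiv1\pmod8$: $\varrho(v)\ge\lfloor\frac1{20}\ln v\rfloor$.
* (b) For all sufficiently large admissible $v$ and $r=\lfloor\frac1{20}\ln v\rfloor$, the number of labelled $r$-sparse $4\mathrm{CS}(v)$ is at least $v^{(1/8-o(1))v^2}$, and so is the number of isomorphism classes. The total number of labelled $4\mathrm{CS}(v)$ is at most $v^{(1/4+o(1))v^2}$.
* (c) For every admissible $v\ge9$, every $4\mathrm{CS}(v)$ contains a $(j+3,j)$-configuration for some $2\le j<2v^{2/3}$. Hence $\varrho(v)<2v^{2/3}$.

There is no claim that either bound on $\varrho(v)$ has the correct order.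

What changes when we pass from $j=2$ to general $j$? Two things: there are more cycles, and there can be more centres. We treat them one at a time.

## 3. Many cycles on one or two centres

More cycles do no harm by themselves, as long as there are at most two centres.

**Lemma 5.** Let $F\subset\mathcal C$ be a set of $j\ge2$ cycles having at most two distinct centres. Then $F$ spans at least $j+4$ vertices, whatever the matchings are.

*Proof.* **One centre.** The $j$ pairs are disjoint, so $F$ spans $2+2j\ge j+4$ vertices.

**Two centres.** Normalize as in Proposition 2: the centres are $0$ and $\delta$ with $1\le\delta\le4t$, and vertices are $0,1,\dots,8t$. Let $a,b\ge1$ be the numbers of cycles with centres $0$ and $\delta$, so $j=a+b$. Let $Y\subset N_0=\{2,4,\dots,4t\}$ with $|Y|=2a$, and $Y'\subset N_\delta=\{\delta+2,\dots,\delta+4t\}$ with $|Y'|=2b$, be the vertices covered by the matching pairs that are used. All elements of $N_\delta$ lie between $3$ and $8t$, so there is no wrap-around and $0,1\notin Y\cup Y'$.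

*$\delta$ odd.* Then $Y$ consists of even and $Y'$ of odd integers, so they are disjoint. With $0$ and $1$, at least $2+2a+2b=2j+2\ge j+4$ vertices are spanned.

*$\delta$ even.* Now $Y\cup Y'\cup\{\delta\}$ consists of even integers that are at least $2$. Hence $0$, $1$ and the odd number $\delta+1\ge3$ are three distinct spanned vertices outside it. Since all elements of $Y'$ exceed $\delta$, we have $\delta\notin Y'$, and so
$$|Y\cup Y'\cup\{\delta\}|\ge\max(2a,\,2b+1)\ge a+b+1=j+1 .$$
For the last inequality, use $2b+1$ if $b\ge a$, and $2a$ if $a\ge b+1$. In total at least $j+4$ vertices are spanned. $\square$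

## 4. Three centres, and a natural explicit choice that fails

With three centres the conclusion of Lemma 5 is false. Let $t\ge3$ and choose the matchings so that
$$M_0\supset\{\{2,4\},\{6,8\},\{10,12\}\},\quad M_2\supset\{\{6,8\},\{10,12\}\},\quad M_4\supset\{\{6,8\},\{10,12\}\}.$$
This is possible. The pairs listed lie in $N_0=\{2,\dots,4t\}$, $N_2=\{4,\dots,4t+2\}$ and $N_4=\{6,\dots,4t+4\}$ respectively (even numbers only), and the even number of remaining elements of each set can be matched arbitrarily. The seven cycles
$$(0,2,1,4),\ (0,6,1,8),\ (0,10,1,12),\ (2,6,3,8),\ (2,10,3,12),\ (4,6,5,8),\ (4,10,5,12)$$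
span exactly the ten vertices $0,1,2,3,4,5,6,8,10,12$. This is a $(10,7)$-configuration with centres $0,2,4$. So from three centres on, the matchings have to be chosen with care.

The first idea is to choose them by a rule. The simplest rule matches consecutive elements,
$$M_x=\{\{x+2,x+4\},\{x+6,x+8\},\dots,\{x+4t-2,x+4t\}\}.$$
For every $t\ge2$ this fails at $j=6$: the cycles
$$(0,2,1,4),\ (1,3,2,5),\ (2,4,3,6),\ (3,5,4,7),\ (4,6,5,8),\ (0,6,1,8)$$
all belong to the system, and they span exactly $0,1,\dots,8$. That is a $(9,6)$-configuration for every admissible $v\ge17$. The regularity that makes the rule easy to write down also makes the cycles near one another overlap.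

So we remove the regularity and choose the $M_x$ at random, independently. Lemma 5 leaves only sets with at least three centres to worry about.

## 5. How likely is a bad set on a given set of centres?

Fix $r\ge3$ and let $v=8t+1\ge40r+5$. Choose the $M_x$, $x\in\mathbb Z_v$, independently, each uniform among the perfect matchings of $N_x$. We sort the bad sets by their set of centres, because that set tells us which random choices are involved. For $D\subset\mathbb Z_v$ with $3\le|D|\le r$ let $A_D$ be the event:

> there is a set $F\subset\mathcal C$ of $j\le r$ cycles whose set of centres is exactly $D$ and which spans at most $j+3$ vertices.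

The event $A_D$ is determined by $(M_x)_{x\in D}$. A bad set of size at most $r$ has at most $r$ centres, and by Lemma 5 at least three. So **if no $A_D$ occurs, then $\mathcal C$ is $r$-sparse.**

**Step 1: the probability that given cycles occur.** Let $F$ be a set of $j\le r$ potential cycles $(x,y,x+1,z)$ with distinct $y,z\in N_x$. The aim is
$$\Pr(F\subset\mathcal C)\le(5/v)^j .\tag{1}$$
A set of $2t$ points has $(2t-1)!!=(2t-1)(2t-3)\cdots1$ perfect matchings, and $(2t-2i-1)!!$ of them contain $i$ given disjoint pairs. So a uniform perfect matching contains these pairs with probability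
$$\frac1{(2t-1)(2t-3)\cdots(2t-2i+1)} .$$
It contains two distinct intersecting pairs with probability $0$. For $i\le r$ every factor of the denominator exceeds $2t-2r=\frac{v-1}4-2r$, and this is at least $\frac v5$ exactly because $v\ge40r+5$. So $i$ distinct pairs at one centre occur together with probability at most $(5/v)^i$. The matchings at different centres are independent; multiplying over the centres gives (1).

**Step 2: runs, and the vertices forced by $D$.** Let $d=|D|$ and let $\rho$ be the number of maximal runs of consecutive elements of $D$ in the cycle $\mathbb Z_v$. For instance $D=\{3,4,7\}\subset\mathbb Z_{17}$ has $d=3$ and $\rho=2$, and $D\cup(D+1)=\{3,4,5,7,8\}$. In general (note $d\le r<v$) the elements of $D+1$ outside $D$ are exactly the successors of the last elements of the runs, one for each run. So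
$$|D\cup(D+1)|=d+\rho .$$
A set $F$ with centre set $D$ spans all of $D\cup(D+1)$.

**Step 3: the bound on $\Pr(A_D)$.** We count the possible $F$ and use (1). Suppose $F$ has $j$ cycles, $d\le j\le r$, and vertex set $S$ of size $k\le j+3$. Since $S\supset D\cup(D+1)$, there are at most $v^{k-d-\rho}\le v^{j+3-d-\rho}$ choices of $S$ (none if $k<d+\rho$). Given $S$ and $D$, each cycle of $F$ is given by a centre in $D$ and a pair in $S$. So there are at most $r\binom{r+3}{2}\le r(r+3)^2$ candidate cycles, and at most $2^{r(r+3)^2}$ sets $F$. There are at most $r(r+3)$ pairs $(j,k)$. With (1),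
$$\Pr(A_D)\le\sum_{j,k}2^{r(r+3)^2}\,v^{j+3-d-\rho}\Big(\frac5v\Big)^j\le C_r\,v^{3-d-\rho},\qquad C_r=r(r+3)\,2^{r(r+3)^2}\,5^r .\tag{2}$$
The powers $v^j$ from the new vertices and $v^{-j}$ from the matchings cancel, so only $D$ matters.

**Step 4: the number of sets $D$.** The number of $D$ with parameters $(d,\rho)$ containing a given $x_0$ is at most
$$d\,2^d\,v^{\rho-1}.\tag{3}$$
Indeed, list the runs in cyclic order starting with the one containing $x_0$. Their lengths form a composition of $d$ into $\rho$ parts, at most $2^{d-1}$ choices. There are at most $d$ positions for $x_0$ in its run, and this fixes that run. The other $\rho-1$ runs have at most $v^{\rho-1}$ choices of starting points.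

**Step 5: why the union bound is not enough.** Multiply (2) and (3) and sum over $\rho$: the sets $D$ of size $d$ containing a fixed $x_0$ contribute at most a constant times $v^{2-d}$. Summing over $x_0$ as well, the sets of size $d$ contribute at most a constant times $v^{3-d}$ in total. For $d=3$ this is a constant depending on $r$, and nothing makes it less than $1$. The union bound stops here.

The bound *per point* $x_0$, however, is $O_r(1/v)$ when $d\ge3$. Since $A_D$ depends only on the $M_x$ with $x\in D$, this is the quantity that the Lovász Local Lemma asks for. For $d=2$ the same count would give only a constant per point, and for $d=1$ a constant times $v$, which would be useless even for the Local Lemma. Those are the values of $d$ that Lemma 5 removes without any probability.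

## 6. The Local Lemma for events indexed by sets of variables

Recall the general Lovász Local Lemma (Alon–Spencer, *The Probabilistic Method*, Lemma 5.1.1). Let finitely many events $A_D$ be given, and suppose each $A_D$ is mutually independent of the family of all the events other than itself and its neighbors $D'\sim D$. If there are $x_D\in[0,1)$ with $\Pr(A_D)\le x_D\prod_{D'\sim D}(1-x_{D'})$ for all $D$, then $\Pr(\bigcap_D\overline{A_D})\ge\prod_D(1-x_D)$.

**Lemma 6.** Let $(M_x)_x$ be independent random variables. Let $A_D$ be finitely many events indexed by nonempty sets $D$, with $A_D$ determined by $(M_x)_{x\in D}$. If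
$$\sum_{D':\,D'\cap D\ne\emptyset}\Pr(A_{D'})\le\tfrac14\quad\text{for every }D$$
(the sum includes $D'=D$), then $\Pr(\bigcap_D\overline{A_D})\ge\prod_D(1-2\Pr(A_D))>0$.

*Proof.* Let $D'\sim D$ mean $D'\ne D$ and $D'\cap D\ne\emptyset$. The events with $D'\cap D=\emptyset$ are determined by variables outside $D$, so $A_D$ is mutually independent of the family of them. Put $x_D=2\Pr(A_D)$. Since $D$ itself appears in its sum, $x_D\le\frac12$. By the inequality $\prod(1-x_i)\ge1-\sum x_i$ for $x_i\in[0,1]$,
$$x_D\prod_{D'\sim D}(1-x_{D'})\ge x_D\Bigl(1-\sum_{D'\sim D}x_{D'}\Bigr)\ge x_D\bigl(1-2\cdot\tfrac14\bigr)=\Pr(A_D).$$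
The general lemma applies, and the product is positive because every factor is at least $\frac12$. $\square$

## 7. Existence of $r$-sparse systems for fixed $r$

*Proof of Theorem 3.* Sum (2) over all $D$ containing a given $x_0$, using (3). The powers of $v$ combine to $v^{\rho-1}\cdot v^{3-d-\rho}=v^{2-d}$ for each $\rho$, and $\rho$ takes at most $d$ values:
$$\sum_{D\ni x_0}\Pr(A_D)\le\sum_{d=3}^r\sum_{\rho=1}^d d\,2^d\,v^{\rho-1}\cdot C_r\,v^{3-d-\rho}=C_r\sum_{d=3}^r d^2\,2^d\,v^{2-d}\le\frac{C_r'}v,\qquad C_r'=C_r\sum_{d=3}^rd^2\,2^d .$$
If $D'\cap D\ne\emptyset$, then $D'$ contains some $x_0\in D$. There are at most $r$ such points, so for every $D$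
$$\sum_{D'\cap D\ne\emptyset}\Pr(A_{D'})\le\frac{rC_r'}v\le\frac14\qquad\text{as soon as }v\ge4rC_r'.$$
By Lemma 6, with positive probability no $A_D$ occurs. For such an outcome, the resulting $4\mathrm{CS}(v)$ is $r$-sparse. Take $v_0(r)=\max(40r+5,\,4rC_r')$. $\blacksquare$

This answers the question affirmatively. It says nothing about systems that additionally avoid pairs of cycles sharing a diagonal: for $t\ge2$ the $t\ge 2$ cycles with centre $x$ all have the diagonal $\{x,x+1\}$, so every system of our family has such pairs.

## 8. Letting $r$ grow like $\frac1{20}\ln v$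

For Theorem 4(a) the argument is the same, but the wasteful constant $C_r$ must be replaced by an explicit estimate. Let $r=\lfloor\frac1{20}\ln v\rfloor$, with $v$ so large that $r\ge3$ and $v\ge40r+5$. Then (1), (3) and the facts about runs hold as before.

**Step 1: counting $F$ more carefully.** Fix $D$ and $S$ with $|S|=k\le j+3$. If $F$ has $j_x$ cycles with centre $x$, these are $j_x$ of at most $\binom k2\le k^2/2$ pairs. By the multinomial theorem, $\sum_{\sum j_x=j}\prod_x\frac1{j_x!}=\frac{d^j}{j!}$. So the number of $F$ with $j$ cycles is at most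
$$\sum_{\substack{(j_x)_{x\in D}\\ \sum j_x=j}}\ \prod_{x\in D}\frac{(k^2/2)^{j_x}}{j_x!}\le\Big(\frac{k^2}2\Big)^j\frac{d^j}{j!}\le\Big(\frac{(j+3)^2}2\Big)^j\frac{d^j}{j!}.$$

**Step 2: counting $S$ more carefully.** Put $m=j+3-d-\rho$. If $m<0$ there is no possible $S$. Otherwise the number of $S$ of size $k\ge d+\rho$ is at most $\binom v{k-d-\rho}\le\frac{v^{k-d-\rho}}{(k-d-\rho)!}\le\frac{v^m}{m!}$. The last step holds because $k-d-\rho\le m\le v$ and $n\mapsto v^n/n!$ is nondecreasing for $0\le n\le v$ (successive ratios are $v/(n+1)$). There are at most $j+3$ values of $k$. Finally $(j+3)!/m!$ is a product of $d+\rho$ factors, each at most $j+3$, so $\frac1{m!}\le\frac{(j+3)^{d+\rho}}{(j+3)!}$.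

**Step 3: the explicit version of (2).** Combining Steps 1 and 2 with (1),
$$\Pr(A_D)\le v^{3-d-\rho}\sum_{j=d}^r(j+3)\Big(\frac{5d}2\Big)^j\frac{(j+3)^{2j}\,(j+3)^{d+\rho}}{j!\,(j+3)!}.$$
To simplify the fraction, use $n!\ge(n/e)^n$ (a consequence of $e^n\ge n^n/n!$) for $n=j$ and $n=j+3$, together with $(1+3/j)^j\le e^3$:
$$\frac{(j+3)^{2j}}{j!\,(j+3)!}\le\frac{(j+3)^{2j}\,e^{2j+3}}{j^j\,(j+3)^{j+3}}=e^{2j+3}\Big(1+\frac3j\Big)^j(j+3)^{-3}\le e^{2j+6}(j+3)^{-3}.$$
Now $\frac52e^2<20$, and $\rho\le d$ gives $(j+3)^{1-3+d+\rho}\le(j+3)^{2d}$. Hence
$$\Pr(A_D)\le e^6\,v^{3-d-\rho}\sum_{j=d}^r(20d)^j(j+3)^{2d}\le e^6\,r\,v^{3-d-\rho}(20d)^r(r+3)^{2d}.$$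

**Step 4: summing over $D\ni x_0$.** With (3), exactly as in Section 7,
$$\sum_{D\ni x_0}\Pr(A_D)\le e^6r\sum_{d=3}^rd^2\,2^d\,(r+3)^{2d}\,(20d)^r\,v^{2-d}.\tag{4}$$
We must see that $v^{2-d}$ beats the other factors. Let $d\ge3$.

* *The factor $(20d)^r$.* We claim $\ln(20d)\le(\ln60)(d-2)$. There is equality at $d=3$, and when $d$ grows by $1$ the left side grows by $\ln\frac{d+1}d\le\ln60$, which is the growth of the right side. Since $r\le\frac1{20}\ln v$ and $\frac{\ln60}{20}<0.21$, we get $(20d)^r\le v^{0.21(d-2)}$.
* *The remaining factors.* We have $d^2\le2^{d+1}$: it holds at $d=3$, and $\big(\frac{d+1}d\big)^2\le\frac{16}9<2$. So $d^2\,2^d\le2^{2d+1}\le8^d$. Since $d\le3(d-2)$, it follows that $d^2\,2^d(r+3)^{2d}\le(8(r+3)^2)^d\le(8(r+3)^2)^{3(d-2)}=(512(r+3)^6)^{d-2}$.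

Put $n=d-2$. Then (4) is at most
$$e^6r\sum_{n\ge1}\bigl(512\,(r+3)^6\,v^{-0.79}\bigr)^n=v^{-0.79+o(1)},\tag{5}$$
because $r=O(\ln v)$: the ratio of the geometric series is $v^{-0.79+o(1)}$, which tends to $0$, so the series is at most twice its first term for large $v$. (Here and below such an equality is used as an upper bound.)

**Step 5: the Local Lemma.** For every $D$, the sum over $D'$ meeting $D$ is at most $|D|\le r=O(\ln v)$ times (5), which still tends to $0$. So Lemma 6 applies for all sufficiently large $v$ and gives an $r$-sparse $4\mathrm{CS}(v)$. This proves Theorem 4(a). $\blacksquare$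

## 9. How many $\lfloor\frac1{20}\ln v\rfloor$-sparse systems there are

*Proof of Theorem 4(b).* **Step 1: a lower bound for the success probability.** Lemma 6 bounds this probability below by a product, which we now estimate. Every $D$ contains some $x_0$, so by (5)
$$\sum_D\Pr(A_D)\le v\cdot v^{-0.79+o(1)}=v^{0.21+o(1)}.$$
For $0\le p\le\frac14$ we have $1-2p\ge e^{-4p}$: the right side is convex, the left side is linear, they agree at $p=0$, and at $p=\frac14$ they are $\frac12$ and $e^{-1}<\frac12$. Each $\Pr(A_D)\le\frac14$, so for large $v$
$$\Pr(\text{no }A_D)\ge\prod_D(1-2\Pr(A_D))\ge\exp\Bigl(-4\sum_D\Pr(A_D)\Bigr)\ge\exp(-v^{0.22}).$$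

**Step 2: the size of the family.** By Lemma 1 the family has $\bigl((2t-1)!!\bigr)^v$ distinct members. We have $(2t-1)!!\le(2t)^t$. Conversely, $\bigl((2t-1)!!\bigr)^2\ge(2t-1)!!\,(2t-2)!!=(2t-1)!\ge\bigl(\frac{2t-1}e\bigr)^{2t-1}$. Taking logarithms, $\ln\,(2t-1)!!=t\ln(2t)+O(t)$, and with $t=(v-1)/8$
$$\ln\,\bigl((2t-1)!!\bigr)^v=vt\ln(2t)+O(vt)=\bigl(\tfrac18+o(1)\bigr)v^2\ln v .$$

**Step 3: the lower bounds.** The matchings are uniform on the family, so at least a fraction $\exp(-v^{0.22})$ of its members are $r$-sparse. This factor is absorbed in the $o(1)$, and we get at least $v^{(1/8-o(1))v^2}$ labelled $r$-sparse systems. An isomorphism class contains at most $v!=v^{O(v)}$ labelled systems, so dividing by $v!$ gives the same bound for isomorphism classes.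

**Step 4: the upper bound for all systems.** A $4\mathrm{CS}(v)$ is a set of $N=\frac14\binom v2=\frac{v(v-1)}8$ of the 4-cycles of $K_v$, and there are $3\binom v4\le v^4/8$ of these. By $\binom MN\le(eM/N)^N$, the number of systems is at most
$$\binom{\lfloor v^4/8\rfloor}N\le\Big(\frac{e\,v^4}{8N}\Big)^N=\Big(\frac{e\,v^3}{v-1}\Big)^N=v^{(2+o(1))N}=v^{(1/4+o(1))v^2}.\qquad\blacksquare$$

## 10. Every system has a $(j+3,j)$-configuration with $j<2v^{2/3}$

By averaging it is easy to find many cycles inside a small vertex set, that is, a bad set. We want a configuration with *exactly* $j+3$ vertices, and the next lemma supplies it.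

**Lemma 7.** If some $j\ge2$ cycles of a $4\mathrm{CS}(v)$ span at most $j+3$ vertices, then the system contains a $(j'+3,j')$-configuration with $2\le j'\le j$.

*Proof.* Add the cycles one at a time: choose subfamilies $F_2\subset F_3\subset\dots\subset F_j$ with $|F_i|=i$ and $F_j$ the whole family. Let $f(i)=|V(F_i)|-i-3$, where $V(F_i)$ is the set of spanned vertices. Then $f(j)\le0$ by assumption. Also $f(2)\ge0$, because two edge-disjoint 4-cycles span at least $5$ vertices. Since $V(F_i)\subset V(F_{i+1})$, we have $f(i)\le f(i+1)+1$.

Let $i$ be the largest index with $f(i)\ge0$. If $i=j$, then $f(i)=0$. If $i<j$, then $f(i+1)\le-1$, so $f(i)\le0$ and again $f(i)=0$. Thus $F_i$ is an $(i+3,i)$-configuration with $2\le i\le j$. $\square$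

*Proof of Theorem 4(c).* **Case $v\ge17$.** Let $k=2+\lceil2v^{2/3}\rceil$. First, $k\le v$. Indeed $k<3+2v^{2/3}$. The function $v-2v^{2/3}$ has derivative $1-\frac43v^{-1/3}>0$ for $v\ge3$, and at $v=17$ it exceeds $3$, because $17^2=289<343=7^3$ gives $17^{2/3}<7$.

Choose a $k$-subset $S$ of the vertices uniformly at random. A given cycle has all its vertices in $S$ with probability $\binom k4/\binom v4$. So the expected number of cycles inside $S$ is
$$\frac{v(v-1)}8\cdot\frac{\binom k4}{\binom v4}=\frac{k(k-1)(k-2)(k-3)}{8(v-2)(v-3)}\ge k-3,$$
since $k(k-1)(k-2)\ge(k-2)^3\ge(2v^{2/3})^3=8v^2\ge8(v-2)(v-3)$. Hence some $S$ contains at least $j:=k-3=\lceil2v^{2/3}\rceil-1$ cycles, and $2\le j<2v^{2/3}$. Any $j$ of them span at most $k=j+3$ vertices. Lemma 7 gives a $(j'+3,j')$-configuration with $2\le j'\le j<2v^{2/3}$.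

**Case $v=9$.** There are $9$ cycles, and any $6$ of them span at most $9=6+3$ vertices. Lemma 7 gives a $(j'+3,j')$-configuration with $2\le j'\le6$, and $6<2\cdot9^{2/3}$ because $9^2=81>27=3^3$.

In both cases every $4\mathrm{CS}(v)$ contains a forbidden configuration with fewer than $2v^{2/3}$ cycles, so $\varrho(v)<2v^{2/3}$. $\blacksquare$
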